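# Scales $t\ge n$ at which $\mathrm{Rips}_t(\mathbb Z^n)$ is not contractible

## 1. Two theorems about $\mathrm{Rips}_t(\mathbb Z^n)$

**Theorem A.** There are integers $t\ge n$ such that $\mathrm{Rips}_t(\mathbb Z^n)$ is not $\mathbb F_2$-acyclic, hence not contractible. One may take $n=5807$, $t=5952$.

**Theorem B.** For every real $c<12/11$ there is $n_0$ such that for all $n\ge n_0$ and all real $t$ with $0\le t\le cn$, the complex $\mathrm{Rips}_t(\mathbb Z^n)$ is not contractible.

Let us unpack the words. For a metric space $X$ and $t\in\mathbb R\cup\{\infty\}$, the *Vietoris–Rips complex* $\mathrm{Rips}_t(X)$ is the simplicial complex with vertex set $X$ in which a finite nonempty set of vertices spans a simplex whenever its points are pairwise at distance $\le t$. It is a *flag complex*: a finite set spans a simplex as soon as every pair in it spans an edge. For instance, if $X$ is the vertex set $\{0,1\}^2$ of a square with the $\ell^1$ metric, then $\mathrm{Rips}_1(X)$ is a 4-cycle, because diagonal pairs have distance $2$, and $\mathrm{Rips}_2(X)$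 is a full tetrahedron.

The metric on $\mathbb Z^n$ is the word metric for the standard generators $e_1,\dots,e_n$, which is the $\ell^1$ metric $d(x,y)=\sum_i|x_i-y_i|$. Distances are integers, so
$$\mathrm{Rips}_t(\mathbb Z^n)=\mathrm{Rips}_{\lfloor t\rfloor}(\mathbb Z^n)\qquad(t\ge 0). \tag{1}$$
A complex is *$\mathbb F_2$-acyclic* if it has the homology of a point with $\mathbb F_2$ coefficients. Contractible complexes are $\mathbb F_2$-acyclic.

The problem comes from Matthew C. B. Zaremsky, "Contractible Vietoris-Rips complexes of $\mathbb{Z}^n$", arXiv:2410.11993 (2024). Virk proved that $\mathrm{Rips}_t(\mathbb Z^n)$ is contractible for all sufficiently large $t$, with a bound cubic in $n$; this was improved to all $t\ge n^2+n-1$. The conjecture was that $\mathrm{Rips}_t(\mathbb Z^n)$ is contractible for all $t\ge n$. Theorem A says that this is false. Theorem B with some $c\in(1,12/11)$ and $t=n$ says that it fails for every sufficiently large $n$. If $t^*(n)$ denotes the least integer such that $\mathrm{Rips}_t(\mathbb Z^n)$ is contractible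 for all $t\ge t^*(n)$, then Theorem B gives $t^*(n)>cn$ for each $c<12/11$ and all large $n$, so $\liminf_{n\to\infty} t^*(n)/n\ge 12/11$, while $t^*(n)\le n^2+n-1$. No claim is made that $12/11$ is optimal.

## 2. The line, and cubes below the scale $n$

**Proposition 1.** $\mathrm{Rips}_t(\mathbb Z)$ is contractible for every $t\ge1$.

*Proof.* By (1) let $t\ge1$ be an integer. Consider the finite complex $\mathrm{Rips}_t(\{l,\dots,m\})$ with $l<m$. The neighbors of the last vertex $m$ are the integers of $[m-t,m-1]\cap[l,m-1]$. They are pairwise within distance $t$, so the link of $m$ is a nonempty full simplex, and deleting $m$ does not change the homotopy type. Repeating this, we reach a point. Every compact subset of $\mathrm{Rips}_t(\mathbb Z)$ lies in one of these contractible finite complexes, so all homotopy groups vanish, and Whitehead's theorem applies. $\square$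

So the conjecture is true for $n=1$. Below the scale $n$ things are different for a simple reason, and this already settles part of Theorem B.

**Proposition 2.** If $0\le t<n$, then $\mathrm{Rips}_t(\mathbb Z^n)$ is not contractible.

*Proof.* Let $u=\lfloor t\rfloor\le n-1$. Clamp the first $u+1$ coordinates to $[0,1]$ and set the others to $0$. This is a 1-Lipschitz retraction of $\mathbb Z^n$ onto a cube $\{0,1\}^{u+1}$. A 1-Lipschitz map induces a simplicial map of $\mathrm{Rips}_u$, so $\mathrm{Rips}_u(\{0,1\}^{u+1})$ is a retract of $\mathrm{Rips}_u(\mathbb Z^n)$. In the cube two distinct vertices are non-adjacent exactly when their distance is $u+1$, that is, when they are antipodal. A flag complex in which each of $2^u$ pairs is a non-edge and everything else is an edge is the boundary of a cross-polytope, a sphere $S^{2^u-1}$. A retract of a contractible space is contractible, and a sphere is not. $\square$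

For $n=2$, $t=1$ this is the 4-cycle seen above. The argument needs $u+1$ coordinates, so it stops exactly at $t=n$. Beyond that scale every cube $\{0,1\}^n$ is a full simplex, and this obstruction is gone. We need another way to detect homology.

## 3. Fixed points of elementary abelian 2-groups

**Theorem 3 (Smith's theorem, the case needed).** Let an elementary abelian 2-group $P$ (finite) act simplicially on a finite-dimensional simplicial complex $L$ so that any simplex mapped to itself by an element is fixed pointwise by it. If $L$ is $\mathbb F_2$-acyclic, so is the subcomplex $L^P$ of pointwise fixed simplices. In particular $L^P$ is nonempty and connected.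

The hypothesis on simplices matters. If $\mathbb Z/2$ swaps the ends of an edge, no simplex is fixed pointwise. After barycentric subdivision the midpoint becomes a vertex, the hypothesis holds, and the fixed set is that midpoint.

*Proof.* First we reduce to a group of order two. Let $P_0<P$ have index $2$. By induction $L^{P_0}$ is $\mathbb F_2$-acyclic. Since $P$ is abelian, $P/P_0$ acts on $L^{P_0}$; the hypothesis on simplices is inherited, and $(L^{P_0})^{P/P_0}=L^P$. So let $P=\{1,g\}$.

Next we produce an exact sequence. Let $C=C_*(L;\mathbb F_2)$ and $\nu=1+g$, a chain map. The kernel of $\nu:C\to\nu C$ consists of the $g$-invariant chains. These are spanned by the orbit sums $s+gs$ of non-fixed simplices and by the fixed simplices. The former span $\nu C$, because $\nu s=0$ for a fixed simplex $s$. The latter span $C(L^g)$, because a simplex mapped to itself is fixed pointwise. So we have an exact sequence of chain complexes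
$$0\to\nu C\oplus C(L^g)\to C\to\nu C\to0 .$$

Finally we read off the homology. For $d\ge1$ we have $H_d(L)=0$, so the connecting map $H_{d+1}(\nu C)\to H_d(\nu C)\oplus H_d(L^g)$ is onto. For $d\geq\dim L$ its source is $0$. Descending on $d$, we get $H_d(\nu C)=H_d(L^g)=0$ for all $d\ge1$. The end of the long exact sequence is then
$$0\to H_0(\nu C)\oplus H_0(L^g)\to\mathbb F_2\to H_0(\nu C)\to0,$$
so $2\dim H_0(\nu C)+\dim H_0(L^g)=1$. Hence $H_0(L^g)=\mathbb F_2$. $\square$

We use the theorem in the contrapositive: a disconnected fixed set shows that the complex is not $\mathbb F_2$-acyclic. For a finite set $S\subset\mathbb Z^n$ put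
$$\operatorname{rad}_S(z)=\max_{s\in S}d(z,s).$$
For example, for $S=\{0,1\}\subset\mathbb Z$ we have $\operatorname{rad}_S(z)=\max(|z|,|z-1|)$, which is $1$ on $S$ and at least $2$ elsewhere. For $S=\{0,2\}$ we have $\operatorname{rad}_S(1)=1$, smaller than the value $2$ on $S$ itself.

**Lemma 4.** Let $P$ be a finite elementary abelian 2-group of isometries of $\mathbb Z^n$, let $S$ be a $P$-orbit and $D\geq 0$ an integer such that
$$\operatorname{rad}_S(z)\ge D\ \text{ for all }z\in\mathbb Z^n,\text{ with equality if and only if }z\in S. \tag{2}$$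
Let $T\ne S$ be a finite nonempty $P$-invariant set with $\operatorname{diam}T\le D$. Then $\mathrm{Rips}_D(\mathbb Z^n)$ is not $\mathbb F_2$-acyclic.

*Proof.* Let $K=\mathrm{Rips}_D(\mathbb Z^n)$. Every simplex lies in a ball of radius $D$ about any of its vertices, and all these balls have the same finite size, so $K$ is finite-dimensional. Let $K'$ be its barycentric subdivision; its simplices are the flags of simplices of $K$. An element of $P$ preserves dimensions of simplices of $K$, so if it maps a flag to itself it fixes each member. Thus Theorem 3 applies to $K'$, and $(K')^P$ is the complex of flags of $P$-invariant simplices of $K$.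

By (2), $\operatorname{diam}S=D$, so $S$ is a $P$-invariant simplex. It contains no smaller nonempty invariant set, since $P$ is transitive on it. It is contained in no larger simplex, because a further vertex $z$ would have $\operatorname{rad}_S(z)\le D$, that is, $z\in S$. So no other invariant simplex is comparable with $S$, and $S$ is an isolated vertex of $(K')^P$. But $T$ is another vertex of $(K')^P$. So $(K')^P$ is disconnected, and $K$ is not $\mathbb F_2$-acyclic. $\square$

**The cube, as a first candidate.** Let $S=\{0,1\}^n$, $D=n$, and let $P$ be the group of order $2^n$ generated by the reflections $z_i\mapsto1-z_i$. Then $\operatorname{rad}_S(z)=\sum_i\max(|z_i|,|z_i-1|)$, and (2) holds. The scale $D=n$ is exactly where the conjecture starts. What fails is $T$: the $P$-orbit of $z$ has diameter $\sum_i|2z_i-1|\ge n$, with equality only for $z\in\{0,1\}^n$. So $S$ is the only invariant simplex of $\mathrm{Rips}_n(\mathbb Z^n)$, the fixed set is one point, and there is no contradiction. For a second fixed point we would like some reflections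 $z_i\mapsto W_i-z_i$ with $W_i$ even, which fix an integer. But a set such as $\{0,2\}\subset\mathbb Z$ violates (2) at the point $1$. We need orbits in which the coordinates protect each other.

## 4. Weights on a 2-group and positive transforms

**Fourier conventions.** For a finite elementary abelian 2-group $H$, characters are homomorphisms $\chi:H\to\{\pm1\}$; they form the group $\hat H$, $|\hat H|=|H|$, and $1$ also denotes the trivial character. Each $\chi$ equals its inverse. For $f:H\to\mathbb R$ put $\hat f(\chi)=\sum_hf(h)\chi(h)$. Then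
$$f(h)=\frac1{|H|}\sum_\chi\hat f(\chi)\chi(h),\qquad \sum_\chi\hat f(\chi)^2=|H|\sum_hf(h)^2,\qquad \sum_\chi\hat f(\chi)=|H|f(0).$$
If $f'=\psi f$ with $\psi\in\hat H$, then $\hat{f'}(\chi)=\hat f(\psi\chi)$.

**Definition.** Let $G$ be a finite elementary abelian 2-group and $W:G\to\mathbb Z_{\ge0}$ a function such that
$$\hat W\ge0\ \text{ on }\hat G,\qquad \hat W(\chi_*)=0\ \text{ for some }\chi_*. \tag{3}$$
Put $\Gamma=\{W\ne0\}\setminus\{0\}$, $n=|\Gamma|$, $q=W(0)$ and $D=\frac12\sum_GW$. In $\mathbb Z^\Gamma=\mathbb Z^n$ define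
$$(p_\chi)_\gamma=\tfrac12W(\gamma)(1+\chi(\gamma))\in\{0,W(\gamma)\},\qquad S=\{p_\chi:\chi\in\hat G\}.$$
The group $P=\hat G$ acts by isometries: $\psi$ sends $z_\gamma\mapsto W(\gamma)-z_\gamma$ for those $\gamma$ with $\psi(\gamma)=-1$. Then $\psi p_\chi=p_{\psi\chi}$, so $S$ is a $P$-orbit.

For $z\in\mathbb Z^\Gamma$ let $E(\gamma)=2z_\gamma-W(\gamma)$ on $\Gamma$, so that $E\equiv W$ mod $2$ there; extend by $E(0)=q$ and $E=0$ elsewhere. The points $p_\chi$ correspond to $E=\chi W$. Say that $W$ is *rigid* if
$$E:G\to\mathbb Z,\ \ E(0)=q,\ \ |E|\le W,\ \ E\equiv W\bmod2,\ \ \hat E\ge0\quad\Longrightarrow\quad E=\chi W\text{ for some }\chi\in\hat G. \tag{4}$$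

**Lemma 5.** If $W$ satisfies (3) and is rigid, then $S$ and $D$ satisfy (2).

*Proof.* *The points of $S$ have $\operatorname{rad}_S=D$.* For signs, $|\chi-\psi|=1-\chi\psi$, and the element $0$ contributes nothing to the next sum, so
$$d(p_\chi,p_\psi)=\tfrac12\sum_\Gamma W(1-\chi\psi)=\tfrac12\Big(\sum_GW-\hat W(\chi\psi)\Big)\le D,$$
with equality when $\chi\psi=\chi_*$.

*Reduction to the box.* Let $z'$ be the coordinatewise clamping of $z$ to $\prod_\gamma[0,W(\gamma)]$. Each $p\in S$ lies in the box, so $d(z,p)=d(z',p)+d(z,z')$, and therefore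
$$\operatorname{rad}_S(z)=\operatorname{rad}_S(z')+d(z,z').$$

*Points of the box with $\operatorname{rad}_S\le D$ lie in $S$.* For $z$ in the box, $|E|\le W$, so
$$d(z,p_\chi)=\tfrac12\sum_\Gamma|E-W\chi|=\tfrac12\sum_\Gamma(W-\chi E).$$
This is $\le D=\frac12\sum_\Gamma W+\frac q2$ exactly when $\sum_\Gamma\chi E\ge-q$, that is, when $\hat E(\chi)\ge0$. So $\operatorname{rad}_S(z)\le D$ means $\hat E\ge0$, and rigidity gives $E=\chi W$, i.e. $z=p_\chi$.

*Conclusion.* Suppose $\operatorname{rad}_S(z)\le D$. Then $\operatorname{rad}_S(z')\le D$, so $z'\in S$ and $\operatorname{rad}_S(z')=D$. Hence $d(z,z')=0$ and $z\in S$, with $\operatorname{rad}_S(z)=D$. $\square$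

The geometry has become a question about integer functions with nonnegative transform. Here are the earlier examples in this language. The cube is $G=\mathbb F_2^n$ with basis $b_i$, $W(0)=n$, $W(b_i)=1$, and $W=0$ otherwise: $\hat W(\varepsilon)=n+\sum\varepsilon_i$ satisfies (3), $D=n$, and rigidity is trivial since $E(b_i)=\pm1$. The set $\{0,2\}$ is $G=\mathbb F_2$, $W=2$ at both elements: $\hat W=(4,0)$, and the point $1$ is $E=(2,0)$ with $\hat E=(2,2)\ge0$, so $W$ is not rigid.

**Weights equal to $1$ do not suffice.** Suppose $W=1$ on $\Gamma$. Then $D=\frac12\sum_\Gamma(1-\chi_*)\le n$. If $D=n$, then $\chi_*=-1$ on $\Gamma$, so $p_{\chi_*}=0$, and the orbit of the near-central point $0=(\lfloor W/2\rfloor)_\gamma$ is $S$ itself, as it was for the cube. So we look for a rigid $W$ with some weights $2$ or more.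

## 5. Even-weight vectors of length five

Let $X\subset\mathbb F_2^5$ be the group of even-weight vectors, $|X|=16$. It splits into $\{0\}$, the set $O$ of the ten vectors of weight $2$, and the set $F$ of the five vectors of weight $4$. We identify $c\in O$ with the pair $\{i,j\}$ of positions of its ones. Put
$$w(x)=2-\tfrac12|x|,\qquad\text{so } w=2,1,0\text{ on }\{0\},O,F.$$
For $J\subset\{1,\dots,5\}$ let $\chi_J(x)=(-1)^{\sum_{j\in J}x_j}$. On $X$ we have $\chi_J=\chi_{J^c}$, so the $16$ characters are $1$, the five $\chi_j$ and the ten $\chi_{ij}$. Products are symmetric differences followed, if convenient, by complementation: $\chi_1\chi_{24}=\chi_{124}=\chi_{35}$.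

Since $\sum_j\chi_j(x)=5-2|x|$, we have $w=\frac14(3+\sum_j\chi_j)$, hence
$$\hat w(1)=12,\qquad\hat w(\chi_j)=4,\qquad\hat w(\chi_{ij})=0. \tag{5}$$

A second kind of function will appear as a competitor of $w$. For $c=\{i,j\}\in O$ with complement $\{k,l,p\}$ let $\beta_c=1_O-2\cdot1_{\{c\}}$, so $\beta_c(0)=0$. As $1_O=w-2\cdot1_{\{0\}}$, its transform is $\hat w-2$, with values $10,2,-2$ at $1,\chi_j,\chi_{ij}$. Subtracting $2\chi(c)$, we see that $\hat\beta_c$ equals

- $8$ at $1$;
- $4$ at $\chi_i,\chi_j$;
- $-4$ at $\chi_{ij},\chi_{kl},\chi_{kp},\chi_{lp}$;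
- $0$ elsewhere.

So, with the subgroups $U_c=\{1,\chi_i,\chi_j,\chi_{ij}\}$ and $U_c'=\{1,\chi_{kl},\chi_{kp},\chi_{lp}\}$,
$$|\hat\beta_c|=4\,(1_{U_c}+1_{U_c'}),\qquad U_c\cap U_c'=\{1\}. \tag{6}$$

**Lemma 6.** Let $e:X\to\mathbb Z$ with $e(0)\in\{-2,0,2\}$, $e=\pm1$ on $O$, $e=0$ on $F$. Then $\sum_\xi|\hat e(\xi)|\ge32$. Equality implies $e=\pm\xi_0w$ (if $e(0)\ne0$) or $e=\pm\xi_0\beta_c$ (if $e(0)=0$) for some $\xi_0\in\hat X$, $c\in O$.

*Proof.* *Arithmetic of $\hat e$.* Each $\hat e(\xi)$ is $e(0)$ plus a sum of ten odd numbers, so it is even. Moreover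
$$\hat e(1)-\hat e(\xi)=2\sum_{x\in O,\ \xi(x)=-1}e(x).$$
The number of terms is $0$ for $\xi=1$, $4$ for $\chi_j$ (pairs containing $j$), and $6$ for $\chi_{ij}$ (pairs meeting $\{i,j\}$ once). It is even, so all $\hat e(\xi)$ are congruent mod $4$. Also
$$\sum\hat e^2=16(10+e(0)^2),\qquad\sum\hat e=16e(0),\qquad|\hat e|\le10+|e(0)|\le12.$$

*All $\hat e\equiv2$ mod $4$: the bound is strict.* Then $2\le|\hat e|\le10$, so $(|\hat e|-2)(|\hat e|-10)\le0$, that is, $12|\hat e|\ge\hat e^2+20$. Summing over the $16$ characters, $12\sum|\hat e|\ge160+320$, so $\sum|\hat e|\ge40$.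

*All $\hat e\equiv0$ mod $4$.* Write $\hat e=4u$ with $u$ integral. Fourier inversion reads $4e=\sum_\xi u(\xi)\xi$.

(i) *$e(0)=\pm2$.* Here $\sum u=\pm8$, so $\sum|u|\ge8$, which is the bound. In case of equality all nonzero $u$ have the same sign. After changing the sign of $e$ we have $u\ge0$, $\sum u=8$, $\sum u^2=14$, $u\le3$. Then $\sum u(u-1)=6$. A value $3$ contributes $6$ and a value $2$ contributes $2$, so the nonzero values are $(3,1,1,1,1,1)$ or $(2,2,2,1,1)$. In the second case $4e=2(\xi_1+\xi_2+\xi_3)+\xi_4+\xi_5$ with distinct characters. The sum $\xi_1+\xi_2+\xi_3$ is odd, so the first summand is $\equiv2$ mod $4$, which forces $\xi_4+\xi_5\equiv2$ mod $4$ everywhere. So $\xi_4=\xi_5$, a contradiction. In the first case let $u(\xi_0)=3$ and $f=\xi_0e$. Then $\sum_xf(x)=\hat e(\xi_0)=12$ and $f(0)=2$, so the ten values $\pm1$ on $O$ add up to $10$. Thus $f=w$ and $e=\xi_0w$.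

(ii) *$e(0)=0$.* Here $\sum u^2=10$ and $|u|\le10/4$, so $|u|\le2$. The nonzero absolute values are $(1^{10})$, $(2,1^6)$ or $(2,2,1,1)$. In the last case $4e=2(\pm\xi_1\pm\xi_2)+(\pm\xi_3\pm\xi_4)$. The first summand is $\equiv0$ mod $4$, so $\pm\xi_3\pm\xi_4$ takes values in $\{-2,0,2\}$ divisible by $4$, and vanishes identically. So $\xi_3\xi_4$ is constant, hence $1$, and $\xi_3=\xi_4$, a contradiction. The other two cases have $\sum|u|=10$ and $8$. So $\sum|u|\ge8$, with equality only for $(2,1^6)$. Let $|u(\xi_0)|=2$, let $\sigma$ be the sign of $u(\xi_0)$, and $f=\sigma\xi_0e$. Then $\sum_xf(x)=8$ and $f(0)=0$, so exactly one of the ten values on $O$ is $-1$, that is, $f=\beta_c$ for some $c$, and $e=\sigma\xi_0\beta_c$. $\square$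

**A rigid weight: the cuts of $K_5$.** Take $G=X$, $W=w$. By (5), (3) holds. Here $\Gamma=O$, $n=10$, $q=2$, $D=6$. The coordinates are the edges of the complete graph $K_5$, and $p_{\chi_J}$ has entry $1$ at the edges that do not cross between $J$ and $J^c$. The distances $\frac12(12-\hat w)$ are $0,4,6$, the possible sizes of cuts of $K_5$. The weight is rigid: if $E$ is as in (4), then $E$ satisfies the hypotheses of Lemma 6, and $\sum|\hat E|=\sum\hat E=16E(0)=32$, so $E=\pm\xi_0w$, with sign $+$ since $E(0)=2$. So every point of $\mathbb Z^{10}$ outside these $16$ points has distance at least $7$ from one of them. But $D=6<10=n$, in line with the remark on weights $1$. The weight $2$ of $w$ sits at the element $0$, where it is not a coordinate.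

## 6. Stacking copies of $w$: large diameter without rigidity

To turn $w(0)=2$ into coordinates, stack $r$ further copies of $w$. Let $B=\mathbb F_2^r$ with basis $b_1,\dots,b_r$, $r\ge2$, $G=X\times B$, and
$$W(x,0)=r\,w(x),\qquad W(x,b_i)=w(x),\qquad W=0\text{ otherwise}.$$
A character of $B$ is a sign vector $\varepsilon$, with $\varepsilon_i$ its value on $b_i$, and $\hat W(\xi,\varepsilon)=\hat w(\xi)(r+\sum_i\varepsilon_i)\ge0$ vanishes for $\varepsilon=(-1,\dots,-1)$. So (3) holds. We find $n=10+11r$ and $D=\frac12(12r+12r)=12r$, hence $D\ge n$ for $r\ge10$. The coordinates $(0,b_i)$ have weight $2$, as desired. The numbers are right.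

Rigidity fails. Let $E(\cdot,b_1)=\chi_1w$, $E(\cdot,b_i)=w$ for $i\ge2$, $E(\cdot,0)=(r-1+\chi_1)w$, and $E=0$ otherwise. Then $E(0)=2r=q$, $|E|\le W$, and $E\equiv W$ mod $2$. With $E_i=E(\cdot,b_i)$ we have $\hat E_i\ge0$ and
$$\hat E(\xi,\varepsilon)=\sum_i\hat E_i(\xi)+\sum_i\varepsilon_i\hat E_i(\xi)=\sum_i(1+\varepsilon_i)\hat E_i(\xi)\ge0 .$$
But $E\ne\chi W$, because at $x\in O$ with $x_1=1$ we have $|E(x,0)|=r-2<r$. For the corresponding $z$ in the box, $\operatorname{rad}_S(z)\le D$ and $z\notin S$. Even more, $S\cup Pz$ is a $P$-invariant simplex of $\mathrm{Rips}_D$: distances from $Pz$ to $S$ are $\le D$ by invariance, and $d(\psi z,\psi'z)=\frac12\sum_\Gamma|E|(1-\psi\psi')\le\frac12\sum_\Gamma W(1-\psi\psi')\le D$. So $S$ is not isolated in the fixed set.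

The reason is visible. The layers over $b_1,\dots,b_r$ may be twisted by different characters $m_i$, and the bottom layer then follows with $E(\cdot,0)=w\sum_im_i$, which is always an integer of the right parity and size. The remedy is a further factor $A$ that makes the bottom layer a *fractional* multiple of $\sum_im_i$. Integrality will then force the $m_i$ to agree. For this we need an analogue of Lemma 6 on $A$, and we must also exclude the competitors $\beta_c$.

## 7. An inequality on $\mathbb F_2^\kappa$

Let $A=\mathbb F_2^\kappa$ with $\kappa\ge2$, and $N=2^\kappa$.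

**Lemma 7.** Let $\varphi:A\to\mathbb R$ with $\varphi(0)=0$. Then $\sum_\theta|\hat\varphi(\theta)|\ge2\sum_a|\varphi(a)|$. In case of equality there are $\sigma=\pm1$, $\theta_0\in\hat A$ and numbers $c_\theta\ge0$ with
$$\varphi(a)=\sigma\,\theta_0(a)\sum_\theta c_\theta\,(1-\theta(a)).$$
Consequently, in the equality case, $\sigma\theta_0(a)\varphi(a)\ge0$ and $|\varphi(a+b)|\le|\varphi(a)|+|\varphi(b)|$ for all $a,b$.

*Example.* Let $N=4$ and list values at $0,a,b,a+b$. For $\varphi=(0,1,1,1)$ the transform has values $3,-1,-1,-1$, and $6=2\cdot3$ is an equality case. For $\varphi=(0,2,1,0)$ the transform has values $3,1,-1,-3$, and $8>2\cdot3$; the triangle inequality $2\le1+0$ fails.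

*Proof.* *The inequality.* If $\varphi=0$, take all $c_\theta=0$. Otherwise let $\mathsf P=\{\hat\varphi>0\}$ and $\mathsf M=\{\hat\varphi<0\}$. Since $\sum_\theta\hat\varphi(\theta)=N\varphi(0)=0$,
$$\mu:=\sum_{\mathsf P}\hat\varphi=\sum_{\mathsf M}|\hat\varphi|=\tfrac12\sum_\theta|\hat\varphi|>0 .$$
Fourier inversion can be written as
$$\varphi(a)=\frac1{N\mu}\sum_{\theta\in\mathsf P,\ \theta'\in\mathsf M}\hat\varphi(\theta)\,|\hat\varphi(\theta')|\,\big(\theta(a)-\theta'(a)\big),$$
because summing over the absent variable produces a factor $\mu$ in each of the two parts. Two distinct characters differ at exactly $N/2$ elements, so $\sum_a|\theta(a)-\theta'(a)|=N$. Hence $\sum_a|\varphi(a)|\le\frac1{N\mu}\cdot\mu^2\cdot N=\mu$.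

*Equality forces $\mathsf P$ or $\mathsf M$ to be a singleton.* If equality holds, then for each $a$ the numbers $\theta(a)-\theta'(a)$ with $(\theta,\theta')\in\mathsf P\times\mathsf M$ do not take both signs. If $\theta\mapsto\theta(a)$ took both values on $\mathsf P$ and both values on $\mathsf M$, both differences $2$ and $-2$ would occur. So it is constant on $\mathsf P$ or constant on $\mathsf M$. The $a$'s of the first kind form a subgroup of $A$, namely the common kernel of the quotients of elements of $\mathsf P$, and so do those of the second kind. A group is not the union of two proper subgroups, so one of the two is $A$. Then all elements of $\mathsf P$, or all elements of $\mathsf M$, agree on $A$. So $\mathsf P$ or $\mathsf M$ is a singleton $\{\theta_0\}$.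

*The formula.* If $\mathsf P=\{\theta_0\}$, then $\hat\varphi(\theta_0)=\sum_{\mathsf M}|\hat\varphi|$ and inversion gives
$$\varphi(a)=\theta_0(a)\sum_{\theta'\in\mathsf M}\frac{|\hat\varphi(\theta')|}N\big(1-\theta_0\theta'(a)\big).$$
This is the claim with $\sigma=1$. If $\mathsf M=\{\theta_0\}$, apply this to $-\varphi$ and get $\sigma=-1$.

*The consequences.* The sum $\sum_\theta c_\theta(1-\theta(a))$ is $\ge0$ and equals $|\varphi(a)|$. It is subadditive in $a$ since $(1-u)+(1-v)-(1-uv)=(1-u)(1-v)\ge0$ for $u,v=\pm1$. $\square$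

## 8. Triangle inequalities among the extremal transforms

**Definition.** For $m\in\hat X$ and $c\in O$ put
$$w_m(\xi)=\hat w(m\xi),\qquad\beta_{m,c}(\xi)=|\hat\beta_c(m\xi)|,$$
and let $\mathcal V$ be the set of all these functions on $\hat X$.

In the equality case of Lemma 6, $|\hat e|$ is $w_{\xi_0}$ or $\beta_{\xi_0,c}$, so $|\hat e|\in\mathcal V$. From (5) and (6) we read off the following. Each $v\in\mathcal V$ is $\ge0$ with $\sum_\xi v(\xi)=32$. It has a unique maximum point, its *center* $m$, with value $12$ (type $w$) or $8$ (type $\beta$), and its other values lie in $\{0,4\}$. Its support is $\{m,m\chi_1,\dots,m\chi_5\}$, of size $6$, for $w_m$, and $mU_c\cup mU_c'$, of size $7$, for $\beta_{m,c}$. For instance, $\beta_{1,\{1,2\}}$ is $8$ at $1$ and $4$ at $\chi_1,\chi_2,\chi_{12},\chi_{34},\chi_{35},\chi_{45}$.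

The inverse transform of $w_m$ is $m\,w$. That of $\beta_{m,c}$ is $m\,(1_{U_c^\perp}+1_{U_c'^\perp})$, where $U^\perp=\{x\in X:\xi(x)=1\ \text{for all}\ \xi\in U\}$, since $\frac4{16}\sum_{\xi\in U}\xi=1_{U^\perp}$ for a subgroup $U$ of order $4$. Both are integer valued, with value $2$ at $0$.

The family $\mathcal V$ is preserved by translations $\xi\mapsto\eta\xi$ of $\hat X$ and by the permutations of the five positions.

**Lemma 8.** If $f,g,h\in\mathcal V$ satisfy $f\le g+h$, $g\le f+h$, $h\le f+g$ pointwise, then $f=g=h$.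

*Proof.* **Step 1: two distinct members of the triple have distinct centers.** By symmetry suppose $f\ne g$ have the same center, and translate it to $1$. We show that $|f-g|$ is $4$ on exactly $8$ points and $0$ elsewhere.

If $\{f,g\}=\{w_1,\beta_{1,c}\}$, then $|f-g|$ is $12-8=4$ at $1$, is $0$ at the two $\chi_s$ with $s\in c$, is $4$ at the three $\chi_s$ with $s\notin c$, and is $4$ at the four $\chi_J$ with $|J|=2$ in the support of $\beta_{1,c}$. It is $0$ elsewhere. That makes $1+3+4=8$ points.

If $f=\beta_{1,c}$ and $g=\beta_{1,c'}$ with $c\ne c'$, then $f$ and $g$ agree at $1$, and away from $1$ they are $4$ times the indicators of the six-element sets $(U_c\cup U_c')\setminus\{1\}$ and $(U_{c'}\cup U_{c'}')\setminus\{1\}$. Writing index sets for characters, these are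
$$\begin{aligned}c=\{1,2\}:&\quad\{1,2,12,34,35,45\},\\ \{1,3\}:&\quad\{1,3,13,24,25,45\},\\ \{3,4\}:&\quad\{3,4,34,12,15,25\}.\end{aligned}$$
The first and second meet in $\{1,45\}$, the first and third in $\{12,34\}$. Two distinct pairs either share one element or are disjoint, so by permuting positions this covers all cases. Two six-element sets meeting in two points have a symmetric difference of $8$ points.

So $\sum|f-g|=32$. The inequalities give $h\ge|f-g|$, and $\sum h=32$, so $h=|f-g|$. But $h$ has maximum $8$ or $12$ and $|f-g|$ has maximum $4$, a contradiction.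

**Step 2: exclude that exactly two are equal.** Say $f=h\ne g$. Then $g\le2f$. By Step 1 the center $m_g$ of $g$ is not the center of $f$, so $g(m_g)\le2f(m_g)\le2\cdot4=8$. Hence $g$ is of type $\beta$. Its support, of size $7$, is contained in $\operatorname{supp}f$. So $f$ is of type $\beta$ as well and $\operatorname{supp}f=\operatorname{supp}g$. But the support determines the center: the product of all characters in $mU_c\cup mU_c'$ is $m$. Indeed, each of the two cosets has product $m^4=1$ times the product of a Klein four-group, which is $1$; in the product of the two coset products, $m$ is counted twice, so the product over the union is $m^{-1}=m$. So the centers agree, contradicting Step 1.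

**Step 3: if $f,g,h$ are pairwise distinct, any two supports share at least five points.** By Step 1 the centers are pairwise distinct. At the center of $f$ we have $f(m_f)\le g(m_f)+h(m_f)\le4+4=8$. So $f$ is of type $\beta$, $f(m_f)=8$, and $g(m_f)=h(m_f)=4$. The same holds for $g$ and $h$. Thus all three centers lie in all three supports $K_f,K_g,K_h$, each of size $7$. By the inequalities, every point of the union lies in at least two supports. Let $n_3\ge3$ be the number of points in all three, and let $n_{fg}$ count the points in $K_f$ and $K_g$ only, and so on. Then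
$$7=n_3+n_{fg}+n_{fh}=n_3+n_{fg}+n_{gh}=n_3+n_{fh}+n_{gh},$$
so $n_{fg}=n_{fh}=n_{gh}=(7-n_3)/2$ and $|K_f\cap K_g|=n_3+n_{fg}=(7+n_3)/2\ge5$.

**Step 4: two such supports share only four points.** Translate so that $f=\beta_{1,c}$ and $g=\beta_{\delta,c'}$ with $\delta\ne1$. From $\delta\in K_f$ we get $\delta\in U_c\cup U_c'$. From $1\in K_g=\delta U_{c'}\cup\delta U_{c'}'$ we get $\delta\in U_{c'}\cup U_{c'}'$. Permuting positions, we may take $c=\{1,2\}$, so
$$K_f=\{1,\chi_1,\chi_2,\chi_{12},\chi_{34},\chi_{35},\chi_{45}\},$$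
and $c'\in\{\{1,2\},\{1,3\},\{3,4\}\}$. For $c'\ne c$ the possible $\delta$ are the intersections found in Step 1.

- $c'=c$, $\delta\in U_c$: then $K_g=U_c\cup\delta U_c'$. Here $\delta U_c'\cap U_c'=\emptyset$ since $\delta\notin U_c'$, and $\delta U_c'\cap U_c=\delta(U_c'\cap U_c)=\{\delta\}$. So $K_f\cap K_g=U_c$. If $\delta\in U_c'$, then likewise $K_f\cap K_g=U_c'$.
- $c'=\{1,3\}$, $\delta=\chi_1$: $K_g=\{\chi_1,1,\chi_{13},\chi_3,\chi_{35},\chi_{34},\chi_{23}\}$, and $K_f\cap K_g=\{1,\chi_1,\chi_{34},\chi_{35}\}$.
- $c'=\{1,3\}$, $\delta=\chi_{45}$: $K_g=\{\chi_{45},\chi_{23},\chi_{12},\chi_2,\chi_{25},\chi_{24},1\}$, and $K_f\cap K_g=\{1,\chi_2,\chi_{12},\chi_{45}\}$.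
- $c'=\{3,4\}$, $\delta=\chi_{12}$: $K_g=\{\chi_{12},\chi_{45},\chi_{35},\chi_5,1,\chi_{25},\chi_{15}\}$, and $K_f\cap K_g=\{1,\chi_{12},\chi_{35},\chi_{45}\}$.
- $c'=\{3,4\}$, $\delta=\chi_{34}$: $K_g=\{\chi_{34},\chi_4,\chi_3,1,\chi_5,\chi_2,\chi_1\}$, and $K_f\cap K_g=\{1,\chi_1,\chi_2,\chi_{34}\}$.

In every case $|K_f\cap K_g|=4<5$, contradicting Step 3. $\square$

## 9. The weight on $A\times X\times B$ and its rigidity

Let $N=2^\kappa\ge4$, $r=N/2$, $A=\mathbb F_2^\kappa$, $B=\mathbb F_2^r$ with basis $b_1,\dots,b_r$, and $G=A\times X\times B$. On $A$ let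
$$\tau=1_{A\setminus0},\qquad\alpha=\Big(1-\frac2N\Big)+1_{\{0\}}.$$
Then $\hat\tau(1)=N-1$ and $\hat\tau(\theta)=-1$ for $\theta\ne1$, while $\hat\alpha(1)=N-1$ and $\hat\alpha(\theta)=1$ for $\theta\ne1$. So
$$\hat\alpha=|\hat\tau|. \tag{7}$$
Thus $\alpha$ is the bottom layer that $\tau$ calls for, and it has the denominator $N/2=r$. Taking $r$ layers clears it. Define $W:G\to\mathbb Z_{\ge0}$ by
$$W(a,x,0)=r\,\alpha(a)\,w(x),\qquad W(a,x,b_i)=\tau(a)\,w(x),\qquad W=0\text{ otherwise,}$$
where $r\alpha(0)=N-1$ and $r\alpha(a)=\frac N2-1$ for $a\ne0$. Both numbers are odd, since $N\ge4$ is a power of $2$.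

**The numbers.** Let $\Gamma$, $S=S_N$, $n=n_N$, $q$, $D=D_N$ be as in Section 4. Since $w$ has $11$ support points, the bottom layer gives $11N-1$ coordinates, and each of the $r(N-1)$ blocks $\{a\}\times X\times\{b_i\}$, $a\ne0$, gives $11$. Since $w$ has sum $12$ and both $\alpha$ and $\tau$ have sum $N-1$, the bottom layer and the union of the blocks each have total weight $12r(N-1)$. Hence $q=2(N-1)$ and
$$n_N=11N-1+\tfrac{11}2N(N-1),\qquad D_N=6N(N-1),\qquad D_N-n_N=\tfrac12(N^2-23N+2). \tag{8}$$
The bottom layer supplies half of the weight with comparatively few coordinates, and each block has average weight $12/11$. This is where $12/11$ comes from.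

**Proposition 9.** $W$ satisfies (3) and is rigid. Consequently $\operatorname{rad}_{S_N}(z)\ge D_N$ for all $z\in\mathbb Z^{n_N}$, with equality if and only if $z\in S_N$.

*Proof.* The second sentence follows from the first by Lemma 5.

**Step 1: condition (3).** For a character $(\theta,\xi,\varepsilon)$ of $G$, with $\varepsilon_i$ its value on $b_i$,
$$\hat W(\theta,\xi,\varepsilon)=\hat w(\xi)\Big(r\,|\hat\tau(\theta)|+\hat\tau(\theta)\sum_i\varepsilon_i\Big)\ge0,$$
and this vanishes at $(1,1,(-1,\dots,-1))$.

Now let $E$ be as in (4). We must find $\chi$ with $E=\chi W$. Write $E_0(a,x)=E(a,x,0)$, $E_i(a,x)=E(a,x,b_i)$ and $E_{i,a}=E_i(a,\cdot)$.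

**Step 2: a chain of inequalities that has no slack.** The purpose is to force equality in Lemmas 6 and 7 everywhere. Since $\tau(0)=0$, we have $E_{i,0}=0$. For $a\ne0$ the weight on the block of $E_{i,a}$ is $w$, and $|E|\le W$, $E\equiv W$ mod $2$ say that $E_{i,a}$ satisfies the hypotheses of Lemma 6. Next, $\hat E(\theta,\xi,\varepsilon)=\hat E_0(\theta,\xi)+\sum_i\varepsilon_i\hat E_i(\theta,\xi)\ge0$ for all signs $\varepsilon_i$, so
$$\hat E_0(\theta,\xi)\ge\sum_i|\hat E_i(\theta,\xi)|.$$
For fixed $\xi$, $\hat E_i(\cdot,\xi)$ is the transform of $a\mapsto\hat E_{i,a}(\xi)$, which vanishes at $a=0$. So Lemma 7 and then Lemma 6 apply: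
$$16Nq=\sum_{\theta,\xi}\hat E_0\ \ge\ \sum_i\sum_{\theta,\xi}|\hat E_i|\ \ge\ \sum_i2\sum_{a\ne0}\sum_\xi|\hat E_{i,a}(\xi)|\ \ge\ r\cdot2(N-1)\cdot32=16Nq .$$
The first equality is $\sum\hat E_0=|A\times X|\,E_0(0,0)$; the last holds since $r=N/2$ and $q=2(N-1)$. So equality holds throughout:

- (a) $\hat E_0=\sum_i|\hat E_i|$ pointwise;
- (b) for each $i$ and $\xi$, $a\mapsto\hat E_{i,a}(\xi)$ is an equality case of Lemma 7;
- (c) each $E_{i,a}$ with $a\ne0$ is an equality case of Lemma 6, so $v_{i,a}:=|\hat E_{i,a}|\in\mathcal V$.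

**Step 3: $v_{i,a}$ does not depend on $a$.** This is where the triangle inequalities enter. Let $a,b$ be distinct and nonzero; then $a+b\neq0$. By (b) and Lemma 7, for every $\xi$ the number $|\hat E_{i,a}(\xi)|$ is subadditive in $a$. Each of $a,b,a+b$ is the sum of the other two, so $v_{i,a},v_{i,b},v_{i,a+b}$ satisfy all three inequalities of Lemma 8, and they coincide. Write $v_i\in\mathcal V$ for the common value and $A_i:X\to\mathbb Z$ for its inverse transform, which is integer valued with $A_i(0)=2$. Since $v_i\ge0$, $|A_i|\le2$.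

**Step 4: all $v_i$ equal one $w_m$.** Here integrality couples the layers and removes the type $\beta$. By (b), $\sum_\theta|\hat E_i(\theta,\xi)|=2\sum_a|\hat E_{i,a}(\xi)|=2(N-1)v_i(\xi)$. With (a), Fourier inversion at $a=0$ gives
$$E_0(0,x)=\frac1{16N}\sum_{\theta,\xi}\hat E_0(\theta,\xi)\,\xi(x)=\frac{2(N-1)}N\,Y(x),\qquad Y=\sum_iA_i .$$
$Y$ is integer valued and $|Y|\le Y(0)=2r=N$.

For $x\in F$, $W(0,x,0)=0$, so $E_0(0,x)=0$ and $Y(x)=0$. For $x\in O$, $E_0(0,x)$ is an integer congruent to $W(0,x,0)=N-1$ mod $2$, hence odd. From $\frac N2E_0(0,x)=(N-1)Y(x)$ and $\gcd(\frac N2,N-1)=1$ we get $\frac N2\mid Y(x)$. Write $Y(x)=\frac N2y$, so $|y|\le2$. Then $E_0(0,x)=(N-1)y$ is odd, so $y$ is odd and $y=\pm1$.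

So $f=\frac2NY$ has $f(0)=2$, $f=\pm1$ on $O$, $f=0$ on $F$: it satisfies the hypotheses of Lemma 6. Its transform is $\hat f=\frac2N\sum_iv_i\ge0$, so $\sum|\hat f|=16f(0)=32$. By Lemma 6, $f=mw$ for some $m\in\hat X$; the sign is $+$ since $f(0)=2$. Therefore $\sum_iv_i=\frac N2w_m$.

As the $v_i$ are $\ge0$, each is supported in the six-element set $\{m,m\chi_1,\dots,m\chi_5\}$. So $v_i$ is not of type $\beta$, whose support has size $7$. Thus $v_i=w_{m_i}$ and $\{m_i,m_i\chi_1,\dots,m_i\chi_5\}=\{m,m\chi_1,\dots,m\chi_5\}$. If $m_i=m\chi_j$, then for $k\ne j$ the element $m_i\chi_k=m\chi_{jk}$ would lie in this set, which is false. So $m_i=m$ for all $i$.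

**Step 5: the form of $E_i$.** By (c) and Lemma 6, $E_{i,a}$ for $a\ne0$ is $\pm\xi_0w$ or $\pm\xi_0\beta_c$. Its transform has absolute value $w_m$, so the second form is excluded and $\xi_0=m$. Hence $E_{i,a}=s_i(a)\,m\,w$ with $s_i(a)=\pm1$. Then $\hat E_{i,a}(m)=12s_i(a)$. By (b) for $\xi=m$, the function equal to $12s_i(a)$ for $a\ne0$ and $0$ at $a=0$ is an equality case of Lemma 7, so there are $\sigma_i=\pm1$, $\theta_i\in\hat A$ with $\sigma_i\theta_i(a)s_i(a)\ge0$, that is, $s_i(a)=\sigma_i\theta_i(a)$ for $a\neq0$. So for all $a$ and $x$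
$$E_i(a,x)=\sigma_i\,\theta_i(a)\,m(x)\,\tau(a)\,w(x).$$

**Step 6: the $\theta_i$ agree.** By (7), $|\hat E_i(\theta,\xi)|=|\hat\tau(\theta\theta_i)|\,\hat w(m\xi)=\hat\alpha(\theta\theta_i)\,\hat w(m\xi)$, which is the transform of $\theta_i\alpha\otimes mw$. So (a) and Fourier inversion give
$$E_0(a,x)=m(x)\,w(x)\,\alpha(a)\,Y_a,\qquad Y_a=\sum_i\theta_i(a).$$
Fix $a\ne0$ and some $x\in O$. Then $E_0(a,x)=\pm\dfrac{N/2-1}{N/2}\,Y_a$ with $|Y_a|\le r=\frac N2$. It is an integer congruent to $W(a,x,0)=\frac N2-1$ mod $2$, hence odd. Since $\gcd(\frac N2-1,\frac N2)=1$, we have $\frac N2\mid Y_a$, and $Y_a\ne0$. Hence $Y_a=\pm r$, which means that all $\theta_i(a)$ are equal. So $\theta_i=\theta$ for all $i$, and $E_0(a,x)=\theta(a)m(x)\,r\alpha(a)w(x)$.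

Thus $E=\chi W$ with $\chi=(\theta,m,(\sigma_i))$. $\square$

## 10. Products, and the proof of Theorem A

For Theorem B we need flexibility in $n$ and $D$, so we allow products from the start.

**Products.** Take finitely many of the sets $S_N\subset\mathbb Z^{n_N}$ ($N\ge4$ powers of $2$, repetitions allowed, at least one) and $k\ge0$ copies of $\{0,1\}\subset\mathbb Z$. Let $S\subset\mathbb Z^n$ be their product, with
$$n=k+\sum_ln_{N_l},\qquad D=k+\sum_lD_{N_l}.$$
On a factor $\{0,1\}$ use the weight $1$ and the group $\{1,\ z\mapsto1-z\}$. The product $P$ of the groups is an elementary abelian 2-group acting by isometries, transitively on $S$; its elements act by reflections $z_\gamma\mapsto W_\gamma-z_\gamma$ in some of the coordinates. The $\ell^1$ distance adds over factors, and in $\max_{s\in S}$ the components of $s$ are chosen independently, so $\operatorname{rad}_S$ is the sum of the $\operatorname{rad}$'s of the factors. Each summand is bounded below by its own $D_{N_l}$ (Proposition 9) or by $1$ (for $\{0,1\}$), with equality exactly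 on the factor's set. Hence (2) holds for $S$ and $D$.

**Proposition 10.** If in this situation $D\ge n$, then $\mathrm{Rips}_D(\mathbb Z^n)$ is not $\mathbb F_2$-acyclic.

*Proof.* To apply Lemma 4 we need a second invariant set. Let $T$ be the $P$-orbit of $z^0=(\lfloor W_\gamma/2\rfloor)_\gamma$. In the coordinate $\gamma$ its points have entry $\lfloor W_\gamma/2\rfloor$ or $\lceil W_\gamma/2\rceil$. So two points differ by at most $1$ in each coordinate, and $\operatorname{diam}T\le n\le D$. Moreover $T\ne S$: there is a factor $S_N$, and in its coordinate $\gamma=(a,0,b_1)$, $a\ne0$, we have $W_\gamma=\tau(a)w(0)=2$. There points of $T$ have entry $1$, while points of $S$ have entry $0$ or $2$. Lemma 4 applies. $\square$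

**Proof of Theorem A.** Take the single factor $S_{32}$. By (8), $n=11\cdot32-1+11\cdot496=351+5456=5807$ and $D=6\cdot32\cdot31=5952\ge n$. By Proposition 10, $\mathrm{Rips}_{5952}(\mathbb Z^{5807})$ is not $\mathbb F_2$-acyclic, hence not contractible. $\square$

## 11. Filling all scales up to $cn$: the proof of Theorem B

By (1) only $\lfloor t\rfloor$ matters. Enlarging $c$ strengthens the statement, so we may assume $1<c<12/11$. For $0\le t<n$ Proposition 2 applies, for every $n$. So let $n\le t\le cn$, and put
$$s=\lfloor t\rfloor-n,\qquad0\le s\le(c-1)n .$$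

**Step 1: the available excesses.** We want a product of dimension $n$ whose $D$ exceeds $n$ by exactly $s$. A factor $\{0,1\}$ has excess $D-n$ equal to $0$. A factor $S_N$ has excess
$$\Delta_N=D_N-n_N=\tfrac12(N^2-23N+2).$$
For example $n_4=109$, $D_4=72$, $\Delta_4=-37$, and $n_8=395$, $D_8=336$, $\Delta_8=-59$. The negative excesses are useful for fine tuning, since $\gcd(37,59)=1$. As $N\to\infty$, $\Delta_N/n_N\to\frac{1/2}{11/2}=\frac1{11}$. Since $c-1<\frac1{11}$, we can fix a power of two $N\ge32$ with $\Delta_N/n_N>c-1$. Put $\Delta=\Delta_N$; it is positive. Note that $N$ and $\Delta$ depend only on $c$.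

**Step 2: choice of the numbers of factors.** Since $\gcd(37,59)=1$, there are integers $i,i'$ with $37i+59i'\equiv-s$ mod $\Delta$, and reducing modulo $\Delta$ we may take $i,i'\in\{1,\dots,\Delta\}$. Put
$$j=\frac{s+37i+59i'}{\Delta},$$
a positive integer. Use $j$ copies of $S_N$, $i$ copies of $S_4$, $i'$ copies of $S_8$, and $k=n-jn_N-109i-395i'$ copies of $\{0,1\}$.

**Step 3: $k\ge0$ for large $n$.** From $s\le(c-1)n$ and $i,i'\le\Delta$ we have $j\le\frac{(c-1)n}\Delta+96$, so
$$jn_N+109i+395i'\le\frac{(c-1)n_N}{\Delta}\,n+96n_N+504\Delta,\qquad\frac{(c-1)n_N}{\Delta}<1 .$$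
The constants depend only on $c$, so there is $n_0=n_0(c)$ such that the right side is at most $n$, and hence $k\ge0$, for all $n\ge n_0$ and all $t$ in the range.

**Step 4: conclusion.** The total dimension is $n$, and adding up the excesses,
$$D=n+j\Delta-37i-59i'=n+s=\lfloor t\rfloor\ge n .$$
At least one factor $S_N$ is present, since $j\ge1$. By Proposition 10, $\mathrm{Rips}_{\lfloor t\rfloor}(\mathbb Z^n)=\mathrm{Rips}_t(\mathbb Z^n)$ is not $\mathbb F_2$-acyclic, hence not contractible. $\square$
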